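\title{Weak $L_1$ bounds for bilinear Coifman--Meyer multipliers on Schatten-valued functions}

\begin{abstract}
Let $m$ be a bilinear Coifman--Meyer symbol and let $T_m$ act on pairs of operator-valued functions through the operator product. We prove that $T_m$ maps $L_{p_1}(\mathbb R^d,S_{p_1})\times L_{p_2}(\mathbb R^d,S_{p_2})$ boundedly into the non-commutative weak $L_1$-space whenever $1<p_1,p_2<\infty$ and $\frac1{p_1}+\frac1{p_2}=1$. This answers a question of Caspers, Krishnaswamy-Usha and Vos. On the line we also determine all Lorentz spaces $L_{p,q}$ into which every $T_m$ is bounded. Up to terms that are bounded in $L_1$, the operator reduces to a dyadic paraproduct whose low-frequency factor stands at the outer end of the product, and this factor is stopped by Cuculescu projections acting from one side only.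
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operators and the spaces}
A \emph{Coifman--Meyer symbol} on $\mathbb R^{2d}=\mathbb R^d\times\mathbb R^d$ is a smooth function $m:\mathbb R^{2d}\setminus\{0\}\to\mathbb C$ with
\begin{equation}\label{eq:CM}
|\partial^\alpha m(\xi)|\le C_\alpha|\xi|^{-|\alpha|}\qquad\text{for all multi-indices }\alpha .
\end{equation}
The condition is invariant under dilations $m\mapsto m(2^j\,\cdot)$: it says that $m$ is uniformly smooth on every dyadic annulus, at the scale of that annulus. For a compact operator $A$ on $\ell_2$ let $s_1(A)\ge s_2(A)\ge\cdots$ be its singular values, that is, the eigenvalues of $|A|=(A^*A)^{1/2}$, and let $S_p$ be the Schatten class with norm $\|A\|_{S_p}=(\sum_i s_i(A)^p)^{1/p}$. For Schwartz functions $f,g$ on $\mathbb R^d$ with values in $S_{p_1}$ and $S_{p_2}$, where $1<p_1,p_2<\infty$, put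
\[
T_m(f,g)(x)=\int_{\mathbb R^{2d}}m(\xi_1,\xi_2)\,\hat f(\xi_1)\,\hat g(\xi_2)\,e^{2\pi i x\cdot(\xi_1+\xi_2)}\,d\xi_1\,d\xi_2,
\]
where $\hat f(\xi)=\int f(x)e^{-2\pi ix\cdot\xi}\,dx$ and $\hat f(\xi_1)\hat g(\xi_2)$ is the product of operators. Since $m$ is bounded, the integral converges absolutely in operator norm and $T_m(f,g)(x)$ is compact.

The size of an operator-valued function is measured by counting singular values at all points at once. For a compact operator $A$, a measurable function $F$ on $\mathbb R^d$ with compact values, and $\lambda\ge0$, let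
\[
\nu_A(\lambda)=\#\{i: s_i(A)>\lambda\},\qquad \nu_F(\lambda)=\int_{\mathbb R^d}\nu_{F(x)}(\lambda)\,dx .
\]
In terms of the von Neumann algebra $L_\infty(\mathbb R^d)\overline\otimes B(\ell_2)$ with its trace $\tau=\int\otimes\operatorname{Tr}$, this is the distribution function $\nu_F(\lambda)=\tau(\chi_{(\lambda,\infty)}(|F|))$. For $0<p<\infty$ the non-commutative Lorentz spaces $L_{p,q}$ of this algebra are given by
\[
\|F\|_{p,q}^q=p\int_0^\infty\lambda^{q-1}\nu_F(\lambda)^{q/p}\,d\lambda\quad(0<q<\infty),\qquad \|F\|_{p,\infty}=\sup_{\lambda>0}\lambda\,\nu_F(\lambda)^{1/p}.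
\]
For $q=p$ one obtains $\|F\|_{p,p}^p=\int\|F(x)\|_{S_p}^p\,dx$, the norm $\|F\|_p$ of $L_p(\mathbb R^d,S_p)$. The same formulas with $\nu_A$ in place of $\nu_F$ define $\|A\|_{S_{p,q}}$. The weak space $L_{1,\infty}$ contains two familiar spaces: for a scalar function $u$ times a rank-one projection we recover the classical weak $L_1$ quasi-norm of $u$, and for $F=1_{[0,1]^d}A$ we get $\|F\|_{1,\infty}=\sup_k k\,s_k(A)$.

\subsection{The question}
Let $d=1$ and $\frac1p=\frac1{p_1}+\frac1{p_2}$ with $1<p_1,p_2<\infty$. The following is known.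
\begin{itemize}
\item[(K1)] (Grafakos--Torres) For scalar functions $T_m$ is bounded $L_1\times L_1\to L_{1/2,\infty}$ and $L_{p_1}\times L_{p_2}\to L_p$ in the whole range $\frac12<p<\infty$.
\item[(K2)] (Di Plinio et al.) For $1<p<\infty$ the bound $L_{p_1}\times L_{p_2}\to L_p$ has vector-valued extensions.
\item[(K3)] There is a Coifman--Meyer symbol $m_0$ with
\begin{equation}\label{eq:m0}
m_0(s,-t)=\frac{s}{s+t}\qquad(s,t>0)
\end{equation}
for which $T_{m_0}$ is unbounded $L_{p_1}(\mathbb R,S_{p_1})\times L_{p_2}(\mathbb R,S_{p_2})\to L_1(\mathbb R,S_1)$ whenever $p=1$.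
\end{itemize}
The simplest symbol, $m=1$, gives $T_m(f,g)=fg$, and H\"older's inequality bounds it into $L_1$ when $p=1$, for operators exactly as for scalars. The symbol $m_0$ behaves differently because it can compare frequencies. At $s=\Lambda^j$, $t=\Lambda^k$ with $\Lambda$ large, $m_0(s,-t)$ is close to $1$ for $j>k$ and close to $0$ for $j<k$. If $f$ is a column whose $j$-th entry oscillates at frequency $\Lambda^j$ and $g$ is the adjoint row, then $fg$ is a rank-one matrix and $T_{m_0}(f,g)$ is essentially its triangular truncation. We compute in Sections~\ref{sec:lower} and~\ref{sec:example} that the truncation of the $N\times N$ matrix with all entries $1/N$, whose trace norm is $1$, has singular values of order $1/k$. Their sum grows like $\log N$, while $\sup_kk\,s_k$ stays bounded. So the obstruction to an $L_1$ bound disappears in $L_{1,\infty}$, and one is led to the question posed in \cite{CKV}: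

\begin{quote}
For which pairs $1<p_1,p_2<\infty$ with $\frac1{p_1}+\frac1{p_2}=1$ does every Coifman--Meyer symbol on $\mathbb R^2$ satisfy $\|T_m(f,g)\|_{1,\infty}\le C\|f\|_{p_1}\|g\|_{p_2}$? In particular, is this true for $p_1=p_2=2$?
\end{quote}

\subsection{Results}
The answer is: for all pairs, and in every dimension.

\begin{theorem}\label{thm:main}
Let $d\ge1$, let $1<p_1,p_2<\infty$ with $\frac1{p_1}+\frac1{p_2}=1$, and let $m$ be a Coifman--Meyer symbol on $\mathbb R^{2d}$. Then
\[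
\|T_m(f,g)\|_{1,\infty}\le C\,\|f\|_{p_1}\|g\|_{p_2}
\]
for all Schwartz functions $f,g$ on $\mathbb R^d$ with values in $S_{p_1}$ and $S_{p_2}$, where $C$ depends only on $d$, $p_1$ and finitely many of the constants $C_\alpha$. The operator $T_m$ extends to a bounded bilinear map $L_{p_1}(\mathbb R^d,S_{p_1})\times L_{p_2}(\mathbb R^d,S_{p_2})\to L_{1,\infty}$.
\end{theorem}

The second theorem shows that the target space cannot be improved in the Lorentz scale. We call $T_m$ \emph{bounded into $L_{p,q}$} if $\|T_m(f,g)\|_{p,q}\le C\|f\|_{p_1}\|g\|_{p_2}$ for all Schwartz functions with values in $S_{p_1}$ and $S_{p_2}$.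

\begin{theorem}\label{thm:sharp}
Let $d=1$, $1<p_1,p_2<\infty$, $\frac1p=\frac1{p_1}+\frac1{p_2}$ and $0<q\le\infty$. Every $T_m$ with a Coifman--Meyer symbol $m$ is bounded $L_{p_1}(\mathbb R,S_{p_1})\times L_{p_2}(\mathbb R,S_{p_2})\to L_{p,q}$ if and only if
\[
p>1\text{ and }q\ge p,\qquad\text{or}\qquad p=1\text{ and }q=\infty .
\]
Moreover, for $p=1$ the norm of $T_{m_0}:L_{p_1}\times L_{p_2}\to L_1$ on functions with values in the $(N+1)\times(N+1)$ matrices is at least $c\log N$, with $c>0$.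
\end{theorem}

Of $m_0$ we use only \eqref{eq:CM} and \eqref{eq:m0}. A symbol with these two properties is $\chi(\xi/|\xi|)\,\xi_1/(\xi_1-\xi_2)$, where $\chi$ is a smooth function on the circle that equals $1$ on the arc $\xi_1\ge0\ge\xi_2$ and vanishes near $\pm(1,1)/\sqrt2$: it is smooth away from $0$ and homogeneous of degree $0$.

\subsection{Outline of the proof}
A Littlewood--Paley decomposition followed by Fourier series writes $T_m$ as a rapidly convergent superposition of sums $\sum_j\gamma_j\,P_jf\,Q_jg$ and their adjoints, where $P_j$ localizes to frequencies $|\xi|\approx2^j$ and $Q_j$ to $|\xi|\lesssim2^j$ (Section~\ref{sec:model}). Whenever \emph{both} factors of such a sum have cancellation, random signs decouple them and H\"older's inequality gives a bound in $L_1$. The factor $Q_jg$ has no cancellation, but its difference with a dyadic average of $g$ does (Section~\ref{sec:compare}). Modulo $L_1$-bounded terms one is left with the dyadic paraproduct $\sum_iD_if\,E_{i-1}g$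 (Section~\ref{sec:end}), which carries the whole difficulty. It is treated in Section~\ref{sec:para}: since $E_{i-1}g$ is the last factor of the product, multiplying by a projection from the right replaces $E_{i-1}g$ by a bounded, still predictable, factor, at the price of discarding a projection of small trace. The lower bounds are independent of all this and come first, in Section~\ref{sec:lower}.

\section{Distribution functions and reduction to matrices}\label{sec:weak}

The functional $\|\cdot\|_{1,\infty}$ is not a norm, so sums and limits need care. The next lemma collects what we use. Functions are measurable with values in the compact operators, or in the $n\times n$ matrices $M_n$.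

\begin{lemma}\label{lem:weak}
Let $0<p<\infty$ and $0<q\le\infty$.
\begin{itemize}
\item[(a)] $\nu_{F+G}(\lambda+\mu)\le\nu_F(\lambda)+\nu_G(\mu)$ for $\lambda,\mu\ge0$.
\item[(b)] If $F_k\to F$ almost everywhere in operator norm, then $\nu_F(\lambda)\le\liminf_k\nu_{F_k}(\lambda)$ and $\|F\|_{p,q}\le\liminf_k\|F_k\|_{p,q}$.
\item[(c)] Let $\theta_l>0$ with $\sum_l\theta_l\le1$. If a subsequence of the partial sums of $\sum_lF_l$ converges almost everywhere to $F$, then $\|F\|_{1,\infty}\le\sum_l\theta_l^{-1}\|F_l\|_{1,\infty}$.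
\item[(d)] $\nu_{F^*}=\nu_F$ and $\nu_F(\lambda)\le\lambda^{-p}\|F\|_p^p$. Also $\|F\|_{p,q}\le\|F\|_p$ for $q\ge p$, and $\|F\|_{p,\infty}\le(q/p)^{1/q}\|F\|_{p,q}$ for $q<\infty$.
\item[(e)] If $F,G$ and a projection-valued function $e$ take values in $M_n$ and $Fe=Ge$, then $\nu_F(\lambda)\le\nu_G(\lambda)+\tau(1-e)$.
\item[(f)] $L_{1,\infty}$ is complete.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Recall that $s_{i+j-1}(A+B)\le s_i(A)+s_j(B)$. With $i=\nu_A(\lambda)+1$ and $j=\nu_B(\mu)+1$ the right side is at most $\lambda+\mu$, so $\nu_{A+B}(\lambda+\mu)\le i+j-2$. Integrate in $x$.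

(b) Since $|s_i(A)-s_i(B)|\le\|A-B\|$, an inequality $s_i(F(x))>\lambda$ persists for $F_k(x)$ with $k$ large. So $\nu_{F(x)}(\lambda)\le\liminf_k\nu_{F_k(x)}(\lambda)$, and Fatou's lemma applies, first in $x$ and then in $\lambda$.

(c) By (a), a partial sum $G$ satisfies $\nu_G(\lambda)\le\sum_l\nu_{F_l}(\theta_l\lambda)\le\lambda^{-1}\sum_l\theta_l^{-1}\|F_l\|_{1,\infty}$. Apply (b).

(d) The operators $A$ and $A^*$ have the same singular values, and the second claim is Chebyshev's inequality; it says $\|F\|_{p,\infty}\le\|F\|_p$. For $p\le q<\infty$ write $\lambda^{q-1}\nu_F^{q/p}=\lambda^{p-1}\nu_F\cdot(\lambda\nu_F^{1/p})^{q-p}$ to get $\|F\|_{p,q}^q\le\|F\|_p^p\|F\|_{p,\infty}^{q-p}\le\|F\|_p^q$. Finally, $\nu_F$ is nonincreasing, so $\|F\|_{p,q}^q\ge p\,\nu_F(\lambda)^{q/p}\int_0^\lambda t^{q-1}dt=\frac pq\lambda^q\nu_F(\lambda)^{q/p}$.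

(e) Write $F=Ge+F(1-e)$ and apply (a) with $\mu=0$. The rank of $F(x)(1-e(x))$ is at most $\operatorname{Tr}(1-e(x))$, and $s_i(G(x)e(x))\le s_i(G(x))$.

(f) From a Cauchy sequence extract $F_k$ with $\|F_{k+1}-F_k\|_{1,\infty}\le4^{-k}$. The set where $\|F_{k+1}(x)-F_k(x)\|>2^{-k}$ has measure at most $\nu_{F_{k+1}-F_k}(2^{-k})\le2^{-k}$, so $F_k$ converges almost everywhere to some $F$ by the Borel--Cantelli lemma, and $\|F-F_k\|_{1,\infty}\le\liminf_l\|F_l-F_k\|_{1,\infty}\to0$ by (b).
\end{proof}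

\begin{lemma}\label{lem:matrices}
Let $1<p_1,p_2<\infty$. Suppose $\|T_m(f,g)\|_{p,q}\le C\|f\|_{p_1}\|g\|_{p_2}$ for all $n$ and all $M_n$-valued Schwartz functions, with $C$ independent of $n$. Then the same inequality holds for Schwartz functions with values in $S_{p_1}$ and $S_{p_2}$. If the target is $L_{1,\infty}$, or $L_p$ with $p\ge1$, then $T_m$ extends boundedly to $L_{p_1}(\mathbb R^d,S_{p_1})\times L_{p_2}(\mathbb R^d,S_{p_2})$.
\end{lemma}

\begin{proof}
Let $V_n$ be the projection onto the first $n$ coordinates, $f_n=V_nfV_n$ and $g_n=V_ngV_n$. These are $M_n$-valued Schwartz functions with $\|f_n\|_{p_1}\le\|f\|_{p_1}$ and $\|g_n\|_{p_2}\le\|g\|_{p_2}$. For each $\xi$ we have $V_n\hat f(\xi)V_n\to\hat f(\xi)$ in $S_{p_1}$, so $\varepsilon_n=\int\|\hat f_n-\hat f\|_{S_{p_1}}d\xi\to0$ by dominated convergence, and likewise $\varepsilon_n'=\int\|\hat g_n-\hat g\|_{S_{p_2}}d\xi\to0$. Hence, uniformly in $x$,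
\[
\|T_m(f_n,g_n)(x)-T_m(f,g)(x)\|\le C_0\Big(\varepsilon_n\int\|\hat g\|_{S_{p_2}}d\xi+\varepsilon_n'\int\|\hat f\|_{S_{p_1}}d\xi\Big)\to0,
\]
and Lemma~\ref{lem:weak}(b) gives the inequality. Schwartz functions are dense in $L_{p_i}(\mathbb R^d,S_{p_i})$. If $f_k\to f$ and $g_k\to g$, then $T_m(f_k,g_k)-T_m(f_l,g_l)=T_m(f_k-f_l,g_k)+T_m(f_l,g_k-g_l)$ shows that $T_m(f_k,g_k)$ is Cauchy, and the target is complete.
\end{proof}

From Section~\ref{sec:tools} on all functions take values in $M_n$, $L_p$ denotes $L_p(\mathbb R^d,S_p^n)$ with $S_p^n=(M_n,\|\cdot\|_{S_p})$, and $C$ denotes a constant that depends only on $d$ and the exponents, never on $n$.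

\section{Triangular truncation and the lower bounds}\label{sec:lower}

In this section $d=1$. We prove the ``only if'' part of Theorem~\ref{thm:sharp} and the logarithmic lower bound. Let $\Delta_N$ be the $N\times N$ matrix with entries $1$ below the diagonal, $\frac12$ on the diagonal and $0$ above it. The value $\frac12$ is what $m_0(s,-s)$ produces, and it makes the matrix a rank-one perturbation of one that can be diagonalized by hand.

\begin{lemma}\label{lem:Delta}
For $1\le k\le\frac N2-1$ we have $s_k(N^{-1}\Delta_N)\ge\frac1{4(k+1)}$. Consequently, for $N\ge4$,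
\[
\|N^{-1}\Delta_N\|_{S_{1,q}}\ge c_q(\log N)^{1/q}\quad(0<q<\infty),\qquad\|N^{-1}\Delta_N\|_{S_{p,q}}\ge c_{p,q}N^{1/p-1}\quad(p<1,\ 0<q\le\infty),
\]
with positive constants. For $q=1$ the first bound holds for all $N\ge1$.
\end{lemma}

\begin{proof}
Write $2\Delta_N=\mathbf J+\mathbf K$, where $\mathbf J$ has all entries $1$ and $\mathbf K=(\operatorname{sgn}(j-k))_{j,k}$. For $0\le l<N$ let $\theta=(2l+1)\pi/N$, $z=e^{-i\theta}$, so that $z^N=-1$, and let $v=(z^{-j})_{j=1}^N$. Using $-z^{-k}=z^{N-k}$,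
\[
(\mathbf Kv)_j=\sum_{k<j}z^{-k}+\sum_{k>j}z^{N-k}=z^{-j}\Big(\sum_{r=1}^{j-1}z^r+\sum_{r=j}^{N-1}z^r\Big)=\frac{z-z^N}{1-z}\,v_j=\frac{1+z}{1-z}\,v_j .
\]
The $N$ vectors $v$ are orthogonal, because the angles $\theta$ differ by multiples of $2\pi/N$. So the singular values of $\mathbf K$ are the numbers $|\frac{1+z}{1-z}|=|\cot\frac{(2l+1)\pi}{2N}|$. The indices $l$ and $N-1-l$ give the same value, hence $s_{2l+1}(\mathbf K)=s_{2l+2}(\mathbf K)=\cot\frac{(2l+1)\pi}{2N}$ for $2l+2\le N$, and $s_k(\mathbf K)\ge\cot\frac{k\pi}{2N}$ for $k\le N/2$. By convexity $\tan t\le\frac4\pi t$ on $[0,\frac\pi4]$, so $s_k(\mathbf K)\ge\frac N{2k}$ for $k\le N/2$. Since $\mathbf J$ has rank one, $s_{k+1}(\mathbf K)\le s_k(2\Delta_N)+s_2(\mathbf J)=2s_k(\Delta_N)$. This gives the first claim.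

Let $A=N^{-1}\Delta_N$ and $k_0=\lfloor N/2\rfloor-1\ge1$. For $k\le k_0$ and $\frac1{4(k+2)}<\lambda<\frac1{4(k+1)}$ we have $\nu_A(\lambda)\ge k$, so $\lambda\nu_A(\lambda)\ge\frac1{12}$, and
\[
\|A\|_{S_{1,q}}^q=\int_0^\infty(\lambda\nu_A(\lambda))^q\frac{d\lambda}\lambda\ge12^{-q}\sum_{k=1}^{k_0}\log\frac{k+2}{k+1}=12^{-q}\log\frac{k_0+2}2\ge c\log N .
\]
For $N\le3$ use $\|A\|_{S_1}\ge\operatorname{Tr}A=\frac12$. For $p<1$, let $\lambda\uparrow\frac1{4(k_0+1)}$ to get $\|A\|_{S_{p,\infty}}\ge\frac{k_0^{1/p}}{4(k_0+1)}\ge cN^{1/p-1}$, and use the last inequality of Lemma~\ref{lem:weak}(d), whose proof applies to $\nu_A$.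
\end{proof}

Next we make $T_{m_0}$ produce $\Delta_N$. A pure frequency is not in $L_p$, so we multiply by a slowly varying cutoff and let its scale tend to infinity. Index the rows and columns of $M_{N+1}$ by $0,\dots,N$, with matrix units $e_{jk}$, and let $\omega(x)=e^{1-x^2}$, a Schwartz function with $\omega\ge1$ on $[0,1]$.

\begin{proposition}\label{prop:transfer}
Let $\frac1p=\frac1{p_1}+\frac1{p_2}$ and $0<q\le\infty$. If $\|T_{m_0}(f,g)\|_{p,q}\le C_N\|f\|_{p_1}\|g\|_{p_2}$ for all $M_{N+1}$-valued Schwartz functions, then $\|N^{-1}\Delta_N\|_{S_{p,q}}\le C_N\|\omega\|_{p_1}\|\omega\|_{p_2}$.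
\end{proposition}

\begin{proof}
For $\Lambda>1$ and $\epsilon>0$ let
\[
f_\epsilon(x)=\omega(\epsilon x)N^{-1/2}\sum_{j=1}^Ne^{2\pi i\Lambda^jx}e_{j0},\qquad g_\epsilon(x)=\omega(\epsilon x)N^{-1/2}\sum_{k=1}^Ne^{-2\pi i\Lambda^kx}e_{0k}.
\]
The values have rank one and norm $\omega(\epsilon x)$, so $\|f_\epsilon\|_{p_1}\|g_\epsilon\|_{p_2}=\epsilon^{-1/p}\|\omega\|_{p_1}\|\omega\|_{p_2}$. We have $\hat f_\epsilon(\xi)=N^{-1/2}\sum_j\epsilon^{-1}\hat\omega((\xi-\Lambda^j)/\epsilon)\,e_{j0}$, the same formula with $-\Lambda^k$ and $e_{0k}$ for $\hat g_\epsilon$, and $e_{j0}e_{0k}=e_{jk}$. Substituting $\xi_1=\Lambda^j+\epsilon\eta_1$, $\xi_2=-\Lambda^k+\epsilon\eta_2$ in the entry $(j,k)$ gives $T_{m_0}(f_\epsilon,g_\epsilon)(x)=N^{-1}U(x)H^\epsilon(\epsilon x)U(x)^*$ on the span of the coordinates $1,\dots,N$, where $U(x)=\operatorname{diag}(e^{2\pi i\Lambda^jx})$ is unitary and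
\[
H^\epsilon_{jk}(y)=\int_{\mathbb R^2}m_0(\Lambda^j+\epsilon\eta_1,-\Lambda^k+\epsilon\eta_2)\,\hat\omega(\eta_1)\hat\omega(\eta_2)\,e^{2\pi iy(\eta_1+\eta_2)}\,d\eta .
\]
Unitaries do not change singular values, and the dilation multiplies the distribution function by $\epsilon^{-1}$. So $\|T_{m_0}(f_\epsilon,g_\epsilon)\|_{p,q}=\epsilon^{-1/p}\|N^{-1}H^\epsilon\|_{p,q}$, the powers of $\epsilon$ cancel, and $\|N^{-1}H^\epsilon\|_{p,q}\le C_N\|\omega\|_{p_1}\|\omega\|_{p_2}$. As $\epsilon\to0$, dominated convergence and \eqref{eq:m0} give $H^\epsilon_{jk}(y)\to\omega(y)^2/(1+\Lambda^{k-j})$. As $\Lambda\to\infty$ this matrix tends to $\omega(y)^2\Delta_N$. Two applications of Lemma~\ref{lem:weak}(b) bound $\|\omega^2N^{-1}\Delta_N\|_{p,q}$ by the same constant, and $\nu_{\omega^2A}(\lambda)\ge\int_0^1\nu_{\omega(y)^2A}(\lambda)\,dy\ge\nu_A(\lambda)$ for every matrix $A$.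
\end{proof}

\begin{proof}[Proof of necessity and of the lower bound in Theorem~\ref{thm:sharp}]
The cases to exclude are $p<1$; $p=1$ with $q<\infty$; and $p>1$ with $q<p$. In the first two, Lemma~\ref{lem:Delta} and Proposition~\ref{prop:transfer} show that $C_N\to\infty$, so $T_{m_0}$ is not bounded into $L_{p,q}$. For $p=q=1$ they give $C_N\ge c\log N$.

In the third case the obstruction is scalar. Take $m=1$, $f=u\,e_{11}$, $g=w\,e_{11}$. Boundedness means $\|uw\|_{p,q}\le C\|u\|_{p_1}\|w\|_{p_2}$ for scalar Schwartz functions. Approximating in norm and almost everywhere and using Lemma~\ref{lem:weak}(b), we get the same for step functions. Let $h=2^{-k/p}$ on an interval of length $2^k$, for $1\le k\le M$, with disjoint intervals, and $h=0$ elsewhere. For $u=h^{p/p_1}$, $w=h^{p/p_2}$ the inequality reads $\|h\|_{p,q}\le C\|h\|_p=CM^{1/p}$. But $\nu_h(\lambda)\ge2^k$ for $\lambda<2^{-k/p}$, so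
\[
\|h\|_{p,q}^q\ge p\sum_{k=1}^M2^{kq/p}\int_{2^{-(k+1)/p}}^{2^{-k/p}}\lambda^{q-1}d\lambda=\frac pq\,(1-2^{-q/p})\,M,
\]
and $M^{1/q}\le CM^{1/p}$ fails for large $M$ when $q<p$.
\end{proof}

\section{A halving filtration and random sums}\label{sec:tools}

\subsection{The filtration}
For $i\in\mathbb Z$ write $i=dk+\rho$ with $0\le\rho<d$. The \emph{boxes of generation $i$} are the products of dyadic intervals of length $2^{-k-1}$ in the first $\rho$ coordinates and $2^{-k}$ in the others. For $d=1$ they are the dyadic intervals of length $2^{-i}$, and the reader may keep this case in mind throughout. In general, generation $dj$ consists of the dyadic cubes of side $2^{-j}$, all sides of a box of generation $i$ lie in $[\frac122^{-i/d},2\cdot2^{-i/d}]$, and each box of generation $i-1$ is the union of two boxes of generation $i$ of equal measure.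

Let $\mathcal M_i$ be the set of $M_n$-valued functions, bounded or not, that are constant on the boxes of generation $i$. Let $E_i$ be the operator of averaging over these boxes, defined on locally integrable functions, and $D_i=E_i-E_{i-1}$. Then $E_i$ is positive, contractive on $L_p$ for $1\le p\le\infty$, commutes with adjoints, satisfies $E_i(AuB)=A\,E_i(u)B$ for $A,B\in\mathcal M_i$, and $\tau(E_i(u)w)=\tau(uE_i(w))$ for $u\in L_p$, $w\in L_{p'}$. For $u\in L_p$ with $1<p<\infty$,
\begin{equation}\label{eq:expansion}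
u=\sum_{i\in\mathbb Z}D_iu\quad\text{in }L_p .
\end{equation}
Indeed $E_iu\to u$ as $i\to\infty$, and $E_iu\to0$ as $i\to-\infty$: for bounded $u$ with compact support, $E_iu$ eventually lives on at most $2^d$ boxes of measure $2^{-i}$, so $\|E_iu\|_p\le C2^{i(1-1/p)}\int\|u\|_{S_p}dx$, and such $u$ are dense.

Let $h_i\in\mathcal M_i$ be a scalar function equal to $+1$ on one half and $-1$ on the other half of each box of generation $i-1$. If $E_iu$ takes the values $A',A''$ on the two halves, then $D_iu=\pm\frac12(A'-A'')$ there. Thus $D_iu=h_iA$ with $A\in\mathcal M_{i-1}$, and since $h_i^2=1$,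
\begin{equation}\label{eq:predictable}
D_iu\,D_iw\in\mathcal M_{i-1},\qquad\text{in particular }|D_iu|^2\in\mathcal M_{i-1}.
\end{equation}
This is why we halve one coordinate at a time: when a cube is cut into four children, a difference with values $1,-1,0,0$ has a square that is not constant on the parent. We also need a weighted Cauchy--Schwarz inequality. If $0\le\sigma\in\mathcal M_i$ and $g$ is locally square integrable, then
\begin{equation}\label{eq:CS}
(E_ig)^*\sigma\,(E_ig)\le E_i(g^*\sigma g),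
\end{equation}
because the difference equals $E_i\big((g-E_ig)^*\sigma(g-E_ig)\big)\ge0$.

\subsection{Random sums}
Let $(\varepsilon_j)$ be independent symmetric signs on a probability space $\Omega$. For a finite family in $L_p$ put
\[
\|(A_j)\|_{\mathrm{Rad}_p}=\Big(\mathbb E\Big\|\sum_j\varepsilon_jA_j\Big\|_p^p\Big)^{1/p},
\]
the norm of $\sum_j\varepsilon_jA_j$ in $L_p(\Omega\times\mathbb R^d,S_p^n)$. It replaces the square function of scalar analysis; for $p=2$ it equals $(\sum_j\|A_j\|_2^2)^{1/2}$. A Banach space $X$ is UMD if $\|\sum\pm\,d_i\|_{L_p(X)}\le C\|\sum d_i\|_{L_p(X)}$ for all finite $X$-valued martingale difference sequences and all choices of signs. For $1<p<\infty$ the space $S_p$ is UMD, and its subspaces $S_p^n$ inherit the constant. The facts (U1)--(U5) below, for $1<p<\infty$, are in \cite[Chs.~4--5]{HNVW}; the martingale statements are applied on each box of the coarsest generation involved, and $p$-th powers are summed. For $p=2$ all of them are elementary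 Hilbert space facts. We write $\operatorname{Op}(\zeta)$ for the linear Fourier multiplier with scalar symbol $\zeta$, and $i_1<i_2<\cdots$ for a finite sequence of integers; the constants do not depend on it.
\begin{itemize}
\item[(U1)] (UMD) $\|(D_{i_j}u)_j\|_{\mathrm{Rad}_p}\le C\|u\|_p$. If $D_{i_j}u_j=u_j$ for all $j$, then $\|\sum_ju_j\|_p\le C\|(u_j)\|_{\mathrm{Rad}_p}$.
\item[(U2)] (Kahane's contraction principle, at each $x$) $\|(\gamma_jA_j)\|_{\mathrm{Rad}_p}\le2\|(A_j)\|_{\mathrm{Rad}_p}$ for scalar functions with $|\gamma_j(x)|\le1$.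
\item[(U3)] (Bourgain's vector-valued Stein inequality) $\|(E_{i_j}A_j)\|_{\mathrm{Rad}_p}\le C\|(A_j)\|_{\mathrm{Rad}_p}$. Hence the same holds for $D_{i_j}=E_{i_j}-E_{i_j-1}$.
\item[(U4)] (Riesz projection) $\operatorname{Op}(\chi_{(-\infty,0]})$ is bounded on $L_p(\mathbb R,S_p)$. By Fubini's theorem the multiplier with symbol $\chi_{(-\infty,0]}(\xi_s)$, $1\le s\le d$, is bounded on $L_p(\Omega\times\mathbb R^d,S_p)$.
\item[(U5)] (Mikhlin's theorem for UMD spaces; Zimmermann for $\mathbb R^d$) For $\zeta$ smooth on $\mathbb R^d\setminus\{0\}$, $\|\operatorname{Op}(\zeta)\|_{L_p\to L_p}\le C\max_{\alpha\in\{0,1\}^d}\sup_\xi|\xi|^{|\alpha|}|\partial^\alpha\zeta(\xi)|$.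
\end{itemize}
The link between random sums and bilinear expressions is the following decoupling inequality.
\begin{itemize}
\item[(H)] If $\frac1s=\frac1{s_1}+\frac1{s_2}\le1$, then $\|\sum_jA_jB_j\|_s\le\|(A_j)\|_{\mathrm{Rad}_{s_1}}\|(B_j)\|_{\mathrm{Rad}_{s_2}}$.
\end{itemize}
Indeed, with $X=\sum\varepsilon_jA_j$ and $X'=\sum\varepsilon_kB_k$ we have $\sum_jA_jB_j=\mathbb E[XX']$, so the left side is at most $\mathbb E\big[\|X\|_{s_1}\|X'\|_{s_2}\big]$. Apply H\"older's inequality on $\Omega$ with exponents $s_1,s_1'$ and note $s_1'\le s_2$. Combined with (U1), (H) gives, for $1<s_1,s_2<\infty$, every $k\in\mathbb Z$ and every finite set of $i$,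
\begin{equation}\label{eq:diag}
\Big\|\sum_iD_iu\,D_{i+k}w\Big\|_s\le C\|u\|_{s_1}\|w\|_{s_2}.
\end{equation}
The hypothesis $1<p_1,p_2<\infty$ of our theorems enters through \eqref{eq:expansion}, through (U1) and (U3)--(U5), and through the martingale inequalities of Section~\ref{sec:propA}.

\section{The dyadic paraproduct}\label{sec:para}

For an integer $I\ge0$ let
\[
\Pi_I(f,g)=\sum_{|i|\le I}D_if\,E_{i-1}g .
\]
The $i$-th term lies in $\mathcal M_i$ and is annihilated by $E_{i-1}$, so it is the $i$-th martingale difference of $\Pi_I(f,g)$. The goal of this section is the following estimate.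

\begin{proposition}\label{prop:A}
Let $1<p_1,p_2<\infty$ with $\frac1{p_1}+\frac1{p_2}=1$. Then $\|\Pi_I(f,g)\|_{1,\infty}\le C\|f\|_{p_1}\|g\|_{p_2}$ for $f\in L_{p_1}$, $g\in L_{p_2}$, with $C$ independent of $I$ and $n$.
\end{proposition}

For scalars one would bound $|E_{i-1}g|$ by the maximal function $\sup_i|E_ig|$ and take it out of the square function of $\Pi_I(f,g)$. For matrices there is no such pointwise supremum, and the factor $E_{i-1}g$ does not commute with $D_if$. Above the critical exponent duality avoids the problem.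

\begin{lemma}\label{lem:dual}
Let $1<p_1,p_2<\infty$ and $\frac1p=\frac1{p_1}+\frac1{p_2}<1$. Then $\|\Pi_I(f,g)\|_p\le C\|f\|_{p_1}\|g\|_{p_2}$.
\end{lemma}

\begin{proof}
Let $z\in L_{p'}$. The term $D_if\,E_{i-1}g$ is fixed by $D_i$, and $D_iz\,D_if\in\mathcal M_{i-1}$ by \eqref{eq:predictable}. Hence
\[
\tau(\Pi_I(f,g)z)=\sum_i\tau(D_if\,E_{i-1}g\,D_iz)=\sum_i\tau\big(E_{i-1}(g)\,D_iz\,D_if\big)=\tau\Big(g\sum_iD_iz\,D_if\Big).
\]
Since $\frac1{p'}+\frac1{p_1}=\frac1{p_2'}$, H\"older's inequality and \eqref{eq:diag} bound this by $C\|g\|_{p_2}\|z\|_{p'}\|f\|_{p_1}$.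
\end{proof}

At $p=1$ the test function $z$ lies in $L_\infty$, where (U1) is not available. The next example shows that the $L_1$ bound is in fact false, and how the weak bound is obtained.

\subsection{The triangular matrix, by hand}\label{sec:example}
Let $n=N+1$, $I\ge N$, let $e_0,\dots,e_N$ be the coordinate column vectors, and on the cube $Q=[0,1)^d$ put $w_i=\sum_{k=1}^ih_ke_k$. Let $f=N^{-1/2}1_Q\,w_Ne_0^*$ and $g=f^*$. The values have rank one and norm one on $Q$, so $\|f\|_{p_1}=\|g\|_{p_2}=1$. On $Q$ we have $D_if=N^{-1/2}h_ie_{i0}$ and $E_{i-1}g=N^{-1/2}e_0w_{i-1}^*$ for $1\le i\le N$, so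
\[
\Pi_I(f,g)=1_Q\,N^{-1}\sum_{k<i}h_ih_k\,e_{ik}=1_Q\,U\,(N^{-1}\Delta_N^\circ)\,U,\qquad U=\operatorname{diag}(h_1,\dots,h_N),
\]
where $\Delta_N^\circ$ is $\Delta_N$ with the diagonal replaced by zeros. By Lemma~\ref{lem:Delta}, $\|\Pi_I(f,g)\|_1\ge c\log N-\frac12$.

The weak bound $\nu_{N^{-1}\Delta_N^\circ}(\lambda)\le2/\lambda$ is seen as follows. For $\lambda<1/N$ use $\nu\le N$. For $\lambda\ge1/N$ cut $\{1,\dots,N\}$ into blocks of $\kappa=\lfloor\lambda N\rfloor+1$ consecutive indices, the last one possibly shorter, and write $\Delta_N^\circ=Z+Z'$, where $Z$ keeps the entries whose row and column lie in the same block (Figure~\ref{fig:blocks}). Below each block except the last, $Z'$ is a rectangle of ones, so $\operatorname{rank}Z'<N/\kappa<1/\lambda$. Each row of $Z$ has at most $\kappa-1\le\lambda N$ ones, so $\|N^{-1}Z\|_{S_2}^2\le\lambda$ and $\nu_{N^{-1}Z}(\lambda)\le\lambda^{-2}\lambda$. Add the two counts.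

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (0,-1) rectangle (1,-4);
\fill[gray!20] (1,-2) rectangle (2,-4);
\fill[gray!20] (2,-3) rectangle (3,-4);
\fill[gray!75] (0,0) -- (0,-1) -- (1,-1) -- cycle;
\fill[gray!75] (1,-1) -- (1,-2) -- (2,-2) -- cycle;
\fill[gray!75] (2,-2) -- (2,-3) -- (3,-3) -- cycle;
\fill[gray!75] (3,-3) -- (3,-4) -- (4,-4) -- cycle;
\draw (0,-1) rectangle (1,-4);
\draw (1,-2) rectangle (2,-4);
\draw (2,-3) rectangle (3,-4);
\draw (0,0) rectangle (4,-4);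
\node at (2.9,-1.1) {$0$};
\draw[<->] (0,0.25) -- node[above] {$\kappa$} (1,0.25);
\end{tikzpicture}
\caption{The strictly lower triangular $N\times N$ matrix of ones, cut into diagonal blocks of size $\kappa\approx\lambda N$. The dark triangles form a matrix with at most $\kappa-1$ ones per row, hence of small Hilbert--Schmidt norm. Each light rectangle has rank one, and there are fewer than $N/\kappa$ of them.}\label{fig:blocks}
\end{figure}

In terms of $g$: we let the row $E_{i}g$ grow until its squared norm exceeds $\lambda$, remove the direction it has reached, and start again. All of $Z'$ is killed by one projection acting from the right, onto the complement of the removed directions. Cuculescu's projections perform this construction for arbitrary $g$.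

\subsection{Stopping on one side}

\begin{lemma}[Cuculescu projections]\label{lem:cuc}
Let $0\le Y\in L_r$ with $1\le r<\infty$, and $\mu>0$. Put $q_{-I-2}=1$ and $q_i=q_{i-1}\,\chi_{[0,\mu]}(q_{i-1}E_i(Y)q_{i-1})$ for $-I-1\le i\le I$. Then the $q_i\in\mathcal M_i$ are decreasing projections, $q_iE_i(Y)q_i\le\mu$, and $\tau(1-q_I)\le\mu^{-r}\|Y\|_r^r$.
\end{lemma}

\begin{proof}
Let $Y_i=q_{i-1}E_i(Y)q_{i-1}$, which lies in $\mathcal M_i$ by induction. It commutes with $q_{i-1}$, so $q_i$ is a projection below $q_{i-1}$, and $q_iE_i(Y)q_i=q_iY_iq_i\le\mu$. The projection $e_i=q_{i-1}-q_i=q_{i-1}\chi_{(\mu,\infty)}(Y_i)$ satisfies $e_iE_i(Y)e_i=e_iY_ie_i\ge\mu e_i$. Let $K$ be a finite union of boxes of generation $-I-1$. Then $e_i1_K\in\mathcal M_i$, so $\mu\,\tau(e_i1_K)\le\tau(e_i1_KE_i(Y))=\tau(e_i1_KY)$. Summing over $i$ and writing $t=\tau((1-q_I)1_K)<\infty$, we get $\mu t\le\tau((1-q_I)1_KY)\le t^{1-1/r}\|Y\|_r$ by H\"older's inequality. So $t\le\mu^{-r}\|Y\|_r^r$. Let $K\uparrow\mathbb R^d$.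
\end{proof}

\begin{lemma}[One-sided stopping]\label{lem:stop}
Let $Y,r,\mu$ be as in Lemma~\ref{lem:cuc}. For $|i|\le I$ let $v_i\in\mathcal M_i$ with $E_{i-1}v_i=0$, and $G_{i-1}\in\mathcal M_{i-1}$ with $|G_{i-1}|^2\le E_{i-1}(Y)$. Then there are $y_{i-1}\in\mathcal M_{i-1}$ with $\|y_{i-1}\|_\infty^2\le\mu$ such that $F=\sum_{|i|\le I}v_iG_{i-1}$ and $z=\sum_{|i|\le I}v_iy_{i-1}$ satisfy
\[
\nu_F(\lambda)\le\mu^{-r}\|Y\|_r^r+\nu_z(\lambda)\qquad(\lambda>0).
\]
Moreover $D_iz=v_iy_{i-1}$ for $|i|\le I$, and $z=\sum_{|i|\le I}D_iz$.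
\end{lemma}

\begin{proof}
Let $y_{i-1}=G_{i-1}q_{i-1}$. Then $y_{i-1}^*y_{i-1}\le q_{i-1}E_{i-1}(Y)q_{i-1}\le\mu$. As $q_I\le q_{i-1}$, we have $G_{i-1}q_I=y_{i-1}q_I$, so $Fq_I=zq_I$, and Lemma~\ref{lem:weak}(e) and Lemma~\ref{lem:cuc} give the inequality. Finally $v_iy_{i-1}\in\mathcal M_i$ and $E_{i-1}(v_iy_{i-1})=E_{i-1}(v_i)y_{i-1}=0$.
\end{proof}

Two features make this work. The factor $G_{i-1}$ is the last one in the product, so a projection on the right reaches it without passing through $v_i$. And the final projection $q_I$, which depends on all generations, is traded in the $i$-th term for $q_{i-1}\in\mathcal M_{i-1}$, so that $z$ is still a martingale.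

In the example of Section~\ref{sec:example} take $Y=|g|^2$ and $\mu=\lambda\ge1/N$. Since $E_i(h_kh_l)=\delta_{kl}$ when $\max(k,l)>i$, we have $E_i(Y)=N^{-1}(w_iw_i^*+\sum_{k>i}e_{kk})$ on $Q$ for $0\le i\le N$, and $E_i(Y)\le1/N$ for $i<0$. If the last removal happened at step $i_0<i$ (with $i_0=0$ at the start), then $q_{i-1}w_i=w_i-w_{i_0}$, and $q_{i-1}E_i(Y)q_{i-1}$ has the eigenvalues $(i-i_0)/N$, $1/N$ and $0$. So the direction $w_i-w_{i_0}$ is removed exactly when $i-i_0=\kappa$, and $z=1_QU(N^{-1}Z)U$.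

\subsection{Proof of Proposition~\ref{prop:A}}\label{sec:propA}

\paragraph{The case $p_1=p_2=2$.} Let $\|f\|_2=\|g\|_2=1$ and $\lambda>0$. Apply Lemma~\ref{lem:stop} with $v_i=D_if$, $G_{i-1}=E_{i-1}g$, $Y=|g|^2\in L_1$ and $\mu=\lambda$; the hypothesis on $G_{i-1}$ is \eqref{eq:CS} with $\sigma=1$. Martingale differences are orthogonal in $L_2$, so $\|z\|_2^2=\sum_i\|D_if\,y_{i-1}\|_2^2\le\lambda\sum_i\|D_if\|_2^2\le\lambda$. Therefore $\nu_{\Pi_I(f,g)}(\lambda)\le\lambda^{-1}+\lambda^{-2}\lambda=2/\lambda$.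

\paragraph{The case $p_1<2<p_2$: splitting into rows and columns.} Write $p=p_1$. Orthogonality must be replaced by square functions, and there are two of them. For $z=\sum_{|i|\le I}D_iz$ let
\[
S_c(z)=\Big(\sum_{|i|\le I}(D_iz)^*D_iz\Big)^{1/2},\qquad S_r(z)=\Big(\sum_{|i|\le I}D_iz\,(D_iz)^*\Big)^{1/2}.
\]
The Pisier--Xu inequalities \cite[Thm.~2.1]{PX} say the following for $1<p<2$ and a finite martingale over a finite von Neumann algebra with normalized trace, the initial term being counted as a difference: $\|z\|_p\le C_p\|S_r(z)\|_p$, and every $f$ can be written $f=u+w$, with martingales $u,w$ for the same filtration, such that $\|S_c(u)\|_p+\|S_r(w)\|_p\le C_p\|f\|_p$. We apply this to $L_\infty(Q)\otimes M_n$ for each box $Q$ of generation $-I-1$, with the filtration $(\mathcal M_i)_{-I-1\le i\le I}$. Normalizing the trace multiplies both sides by the same factor, and summing $p$-th powers over $Q$ gives the inequalities on $\mathbb R^d$.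

Replacing $f$ by $E_If-E_{-I-1}f$ does not change $\Pi_I(f,g)$ and at most doubles the norm, so we may assume $f=\sum_{|i|\le I}D_if$. Then the initial terms of $u$ and $w$ satisfy $E_{-I-1}u+E_{-I-1}w=0$. Dropping them keeps $f=u+w$ and decreases the square functions, so we may assume $u=\sum_{|i|\le I}D_iu$ and $w=\sum_{|i|\le I}D_iw$, with $\|S_c(u)\|_p,\|S_r(w)\|_p\le C\|f\|_p$. By Lemma~\ref{lem:weak}(c) it suffices to bound $\Pi_I(w,g)$ and $\Pi_I(u,g)$ separately, and by homogeneity we may normalize $\|g\|_{p_2}=1$ and $\|S_r(w)\|_p=1$, respectively $\|S_c(u)\|_p=1$; the cases where one of these vanishes are trivial.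

\paragraph{The row part.} Apply Lemma~\ref{lem:stop} with $v_i=D_iw$, $G_{i-1}=E_{i-1}g$, $Y=|g|^2$, $r=p_2/2$ and $\mu=\lambda^{2/p_2}$, so that $\mu^{-r}\|Y\|_r^r=\lambda^{-1}$. In the row square function the bounded factors meet in the middle:
\[
S_r(z)^2=\sum_iD_iw\,y_{i-1}y_{i-1}^*\,(D_iw)^*\le\mu\,S_r(w)^2 .
\]
Eigenvalues are monotone for the operator order, so $\|z\|_p\le C\|S_r(z)\|_p\le C\mu^{1/2}$. Since $p(1-\frac1{p_2})=1$,
\[
\nu_{\Pi_I(w,g)}(\lambda)\le\lambda^{-1}+C^p\lambda^{-p}\lambda^{p/p_2}=(1+C^p)\lambda^{-1}.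
\]

\paragraph{The column part.} The same stopping would lead to $S_c(z)^2=\sum_iy_{i-1}^*|D_iu|^2y_{i-1}$, where the factors $y_{i-1}$ stand outside, vary with $i$, and cannot be pulled out. We return instead to the $L_2$ argument. The differences $D_iu$ are not controlled in $L_2$, while $g$ has integrability to spare, so we move a weight from the first factor to the second. Let $\alpha=1-\frac p2\in(0,\frac12)$ and
\[
\sigma_i=\sum_{-I\le k\le i}|D_ku|^2,\qquad\sigma_{-I-1}=0,\qquad v_i=D_iu\,\sigma_i^{-\alpha/2},\qquad G_{i-1}=\sigma_i^{\alpha/2}E_{i-1}g,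
\]
where negative powers are taken on the range of $\sigma_i(x)$ and are zero on its kernel. By \eqref{eq:predictable}, $\sigma_i\in\mathcal M_{i-1}$. This is the point where the halving of boxes is needed: it gives $G_{i-1}\in\mathcal M_{i-1}$, $v_i\in\mathcal M_i$ and $E_{i-1}v_i=E_{i-1}(D_iu)\sigma_i^{-\alpha/2}=0$. Since $|D_iu|^2\le\sigma_i$, the matrix $D_iu(x)$ vanishes on the kernel of $\sigma_i(x)$, so $D_iu=v_i\sigma_i^{\alpha/2}$ and $\Pi_I(u,g)=\sum_iv_iG_{i-1}$.

\emph{The first factors are in $L_2$.} With $\beta=\frac p2$ we have $-\alpha=\beta-1$ and $\|v_i\|_2^2=\tau\big(\sigma_i^{\beta-1}(\sigma_i-\sigma_{i-1})\big)$. For scalars this is a lower Riemann sum for $\int t^{\beta-1}dt$, which explains the choice of $\alpha$. For matrices we use Klein's inequality: if $0\le A\le B$ and $0<\beta\le1$, then $\beta\operatorname{Tr}\big(B^{\beta-1}(B-A)\big)\le\operatorname{Tr}(B^\beta-A^\beta)$. To prove it, restrict to the range of $B$, which contains the range of $A$, and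 take orthonormal eigenbases $(\phi_k)$ of $A$ and $(\psi_l)$ of $B$ with eigenvalues $a_k\ge0$, $b_l>0$. Then
\[
\operatorname{Tr}\big[A^\beta-B^\beta-\beta(A-B)B^{\beta-1}\big]=\sum_{k,l}|\langle\phi_k,\psi_l\rangle|^2\big[a_k^\beta-b_l^\beta-\beta(a_k-b_l)b_l^{\beta-1}\big]\le0,
\]
because the concave function $t^\beta$ lies below its tangent at $b_l$. All $\tau(\sigma_i^\beta)$ are at most $\tau(\sigma_I^\beta)=\|S_c(u)\|_p^p=1$, so the sum telescopes:
\[
\sum_i\|v_i\|_2^2\le\frac1\beta\sum_i\tau(\sigma_i^\beta-\sigma_{i-1}^\beta)=\frac2p .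
\]

\emph{The second factors are dominated by one $L_1$ function.} Let $Y=g^*\sigma_I^\alpha g\ge0$. Define $\varrho$ by $\frac1\varrho=\frac12-\frac1{p_2}=\frac1p-\frac12$. Then $\frac{\alpha\varrho}2=\frac p2$, so $\|\sigma_I^{\alpha/2}\|_\varrho^\varrho=\tau(\sigma_I^{p/2})=1$, and H\"older's inequality gives $\|Y\|_1=\|\sigma_I^{\alpha/2}g\|_2^2\le1$. Recall that $t\mapsto t^\alpha$ is operator monotone for $0\le\alpha\le1$: $0\le A\le B$ implies $A^\alpha\le B^\alpha$. Hence $\sigma_i^\alpha\le\sigma_I^\alpha$, and \eqref{eq:CS} gives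
\[
|G_{i-1}|^2=(E_{i-1}g)^*\sigma_i^\alpha(E_{i-1}g)\le E_{i-1}(g^*\sigma_i^\alpha g)\le E_{i-1}(Y).
\]
Lemma~\ref{lem:stop} with $r=1$, $\mu=\lambda$ now yields $z$ with $\|z\|_2^2=\sum_i\|v_iy_{i-1}\|_2^2\le\frac{2\lambda}p$, and
$\nu_{\Pi_I(u,g)}(\lambda)\le\lambda^{-1}+\lambda^{-2}\|z\|_2^2\le(1+\frac2p)\lambda^{-1}$.

\paragraph{The case $p_1>2>p_2$.} Here $|g|^2$ need not be integrable, so we cannot stop $g$; we exchange the roles of the two factors. Assume again $f=\sum_{|i|\le I}D_if$. Summing $E_if\,E_ig-E_{i-1}f\,E_{i-1}g=D_if\,E_{i-1}g+D_if\,D_ig+E_{i-1}f\,D_ig$ over $|i|\le I$ and using $E_If=f$, $E_{-I-1}f=0$, we get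
\[
\Pi_I(f,g)=f\,E_Ig-\sum_{|i|\le I}D_if\,D_ig-\Pi_I(g^*,f^*)^* .
\]
The first two terms have $L_1$ norm at most $C\|f\|_{p_1}\|g\|_{p_2}$ by H\"older's inequality and \eqref{eq:diag}. The third is covered by the previous case, with exponents $(p_2,p_1)$. Parts (c) and (d) of Lemma~\ref{lem:weak} finish the proof of Proposition~\ref{prop:A}.\hfill$\square$

\section{From the symbol to model sums}\label{sec:model}

A general symbol couples $\xi_1$ and $\xi_2$. We cut it into pieces on which it is smooth at a single scale, and separate the variables on each piece by a Fourier series.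

Fix a real radial $\phi\in C_c^\infty(\mathbb R^d)$ with $\phi=1$ for $|\xi|\le1$ and $\phi=0$ for $|\xi|\ge2$. Let $\psi(\xi)=\phi(\xi)-\phi(2\xi)$, supported in $\frac12\le|\xi|\le2$. By telescoping, $\sum_{k\le j}\psi(2^{-k}\xi)=\phi(2^{-j}\xi)$ and $\sum_k\psi(2^{-k}\xi)=1$ for $\xi\ne0$. Splitting $1=\sum_{j,k}\psi(2^{-j}\xi_1)\psi(2^{-k}\xi_2)$ into the parts $k\le j$ and $j<k$ gives, for $\xi_1,\xi_2\ne0$,
\[
m(\xi)=\sum_{j\in\mathbb Z}M_j(2^{-j}\xi)+\sum_{j\in\mathbb Z}M'_j(2^{-j}\xi),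
\]
where $M_j(\xi)=m(2^j\xi)\psi(\xi_1)\phi(\xi_2)$ and $M_j'(\xi)=m(2^j\xi)\phi(2\xi_1)\psi(\xi_2)$. These functions are supported in $[-2,2]^{2d}$ and in $|\xi|\ge\frac12$, where \eqref{eq:CM} gives $|\partial^\alpha[m(2^j\xi)]|\le C_\alpha|\xi|^{-|\alpha|}\le2^{|\alpha|}C_\alpha$ for all $j$. Expand them in Fourier series on $[-4,4]^{2d}$, with coefficient $c^j_{a,b}$ of $e^{2\pi i(a\cdot\xi_1+b\cdot\xi_2)/8}$ for $M_j$ and $c'^{\,j}_{a,b}$ of $e^{2\pi i(b\cdot\xi_1+a\cdot\xi_2)/8}$ for $M'_j$, where $a,b\in\mathbb Z^d$. Integrating by parts with $(1-\Delta)^{3d+1}$, where $\Delta$ is the Laplacian on $\mathbb R^{2d}$, we obtain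
\begin{equation}\label{eq:coef}
|c^j_{a,b}|+|c'^{\,j}_{a,b}|\le C\,\|m\|_*\,(1+|a|+|b|)^{-6d-2},\qquad\|m\|_*=\max_{|\alpha|\le6d+2}C_\alpha .
\end{equation}
Apart from boundedness, this is the only use of \eqref{eq:CM}. To undo the periodization let $\tilde\psi(\xi)=\phi(\xi/2)-\phi(4\xi)$, which equals $1$ for $\frac12\le|\xi|\le2$ and is supported in $\frac14\le|\xi|\le4$, and $\tilde\phi(\xi)=\phi(\xi/2)$, which equals $1$ for $|\xi|\le2$ and is supported in $|\xi|\le4$. The function $\tilde\psi(\xi_1)\tilde\phi(\xi_2)$ is supported in $[-4,4]^{2d}$ and equals $1$ on the support of $M_j$, so multiplying the series for $M_j$ by it gives $M_j$ on all of $\mathbb R^{2d}$. For $M'_j$ we multiply by $\tilde\phi(\xi_1)\tilde\psi(\xi_2)$. With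
\[
\psi^a(\xi)=\tilde\psi(\xi)e^{2\pi ia\cdot\xi/8},\quad\phi^b(\xi)=\tilde\phi(\xi)e^{2\pi ib\cdot\xi/8},\quad P_j^a=\operatorname{Op}(\psi^a(2^{-j}\cdot)),\quad Q_j^b=\operatorname{Op}(\phi^b(2^{-j}\cdot)),
\]
we arrive, for Schwartz functions $f,g$, at
\begin{equation}\label{eq:series}
T_m(f,g)=\sum_{a,b}\sum_jc^j_{a,b}\,P_j^af\,Q_j^bg+\sum_{a,b}\sum_jc'^{\,j}_{a,b}\,Q_j^bf\,P_j^ag .
\end{equation}
Let $\mathcal A_j$ be the annulus $2^{j-2}\le|\xi|\le2^{j+2}$; each $\xi$ lies in at most five of them. Then $\sum_j\|P_j^af(x)\|\le C\sum_j\int_{\mathcal A_j}\|\hat f\|\le5C\int\|\hat f\|$ and $\|Q_j^bg(x)\|\le C\int\|\hat g\|$, uniformly in $x,a,b$, and the same holds with $f$ and $g$ exchanged. Together with \eqref{eq:coef}, this justifies the interchange of sums and integral and shows that both series converge absolutely at every $x$.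

Since $\tilde\psi,\tilde\phi$ are real and even, the symbols satisfy $\zeta(-\xi)=\overline{\zeta(\xi)}$, so the convolution kernels of $P_j^a$ and $Q_j^b$ are real and these operators commute with adjoints. The adjoint of the second series in \eqref{eq:series} is therefore $\sum_{a,b}\sum_j\overline{c'^{\,j}_{a,b}}\,P_j^a(g^*)\,Q_j^b(f^*)$, a series of the first kind with exponents $(p_2,p_1)$. This leads to the following statement, proved in Section~\ref{sec:end}.

\begin{proposition}\label{prop:B}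
Let $1<p_1,p_2<\infty$ with $\frac1{p_1}+\frac1{p_2}=1$, let $a,b\in\mathbb Z^d$, $J<\infty$, and let $\gamma_j$ be scalars with $|\gamma_j|\le1$. Then for $f\in L_{p_1}$, $g\in L_{p_2}$,
\[
\Big\|\sum_{|j|\le J}\gamma_j\,P_j^af\,Q_j^bg\Big\|_{1,\infty}\le C(1+|a|)^d(1+|b|)^d\|f\|_{p_1}\|g\|_{p_2},
\]
with $C$ independent of $J,a,b,n$ and $(\gamma_j)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:B}]
By Lemma~\ref{lem:matrices} we may take $M_n$-valued Schwartz functions. Put $\varkappa=1+|a|+|b|$. By \eqref{eq:coef}, Proposition~\ref{prop:B} and Lemma~\ref{lem:weak}(b) as $J\to\infty$, the inner sum over $j$ in the first series of \eqref{eq:series} has weak quasi-norm at most $C\|m\|_*\varkappa^{-4d-2}\|f\|_{p_1}\|g\|_{p_2}$. Lemma~\ref{lem:weak}(c) with $\theta_{a,b}=c\varkappa^{-2d-1}$ bounds the first series by $C\|m\|_*\sum_{a,b}\varkappa^{-2d-1}\|f\|_{p_1}\|g\|_{p_2}$, and this sum over $\mathbb Z^{2d}$ converges. The second series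 is handled through its adjoint and Lemma~\ref{lem:weak}(d), and the two are added by Lemma~\ref{lem:weak}(c).
\end{proof}

\section{Smooth and dyadic scales}\label{sec:compare}

Fix $a,b$ and write $P_j=P_j^a$, $Q_j=Q_j^b$, $R_j=Q_j-E_{dj}$. Both $Q_j$ and $E_{dj}$ average at scale $2^{-j}$, and $P_jf$ oscillates at that scale, which is the scale of $D_i$ for $i$ near $dj$. We need to know that $P_j$ and $R_j$ interact with $D_{dj+l}$ in a way that decays geometrically in $l$. The decay is proved in $L_2$ and transported to $L_p$ by interpolation.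

\begin{lemma}\label{lem:L2}
For $j,l\in\mathbb Z$, as operators on $L_2$,
\[
\|D_{dj+l}P_j\|\le C(1+|a|)^{1/2}2^{-|l|/(2d)},\qquad\|R_jD_{dj+l}\|\le C(1+|b|)^{1/2}2^{-|l|/(2d)} .
\]
\end{lemma}

\begin{proof}
The operators act entrywise and $\|\cdot\|_2^2$ is the sum of the squared norms of the entries, so we may take scalar functions. Let $i=dj+l$.

\emph{Fine differences, $l>0$.} A band-limited function is almost constant on small boxes. Poincar\'e's inequality $\|u-u_Q\|_{L_2(Q)}\le C\operatorname{diam}(Q)\|\nabla u\|_{L_2(Q)}$ on the boxes $Q$ of generation $i-1$, where $u_Q$ is the mean, gives $\|D_iu\|_2=\|E_i(u-E_{i-1}u)\|_2\le C2^{-i/d}\|\nabla u\|_2$. If $u=P_jf$ or $u=Q_j^*f$, the symbol is bounded and supported in $|\xi|\le2^{j+2}$, so $\|\nabla u\|_2\le C2^j\|f\|_2$ by Plancherel's theorem. Hence $\|D_iP_j\|\le C2^{j-i/d}=C2^{-l/d}$. As $E_{dj}D_i=0$, also $\|R_jD_i\|=\|Q_jD_i\|=\|D_iQ_j^*\|\le C2^{-l/d}$.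

\emph{Coarse differences, $l\le0$.} A step function on large boxes is almost invariant under small translations. If $v\in L_2(\mathbb R)$ has the constant value $v_B$ on each dyadic interval $B$ of length $L$, then
\begin{equation}\label{eq:shift}
\|v(\cdot+t)-v\|_2\le2(|t|/L)^{1/2}\|v\|_2\qquad(t\in\mathbb R).
\end{equation}
For $|t|\le L$ the difference vanishes on $B$ except on a subinterval of length $|t|$, where it is $v_{B'}-v_B$ with $B'$ the neighbor of $B$ in the direction of $t$; so its squared norm is at most $|t|\sum_B2(|v_B|^2+|v_{B'}|^2)=4\frac{|t|}L\|v\|_2^2$. For $|t|>L$ use the triangle inequality. Now let $v=D_ih$ on $\mathbb R^d$. Translating in one coordinate at a time, applying \eqref{eq:shift} on each line parallel to that coordinate axis, and recalling that all sides are at least $\frac122^{-i/d}$, we get $\|v(\cdot+t)-v\|_2\le C(|t|2^{i/d})^{1/2}\|v\|_2$ for $t\in\mathbb R^d$.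

The kernel of $Q_j$ is $k(t)=2^{dj}\Theta(2^jt+\frac b8)$ with $\hat\Theta=\tilde\phi$, so $\int k=\tilde\phi(0)=1$ and
\[
\int|k(t)||t|^{1/2}dt=2^{-j/2}\int|\Theta(s)|\,|s-\tfrac b8|^{1/2}ds\le C(1+|b|)^{1/2}2^{-j/2}.
\]
The kernel of $P_j^*$ is $2^{dj}\Theta_1(2^jt-\frac a8)$ with $\hat\Theta_1=\tilde\psi$; it has integral $\tilde\psi(0)=0$ and obeys the same bound with $a$ in place of $b$. Since $E_{dj}v=v$, both $R_jv=Q_jv-v$ and $P_j^*v$ equal $\int k(t)(v(\cdot-t)-v)\,dt$ with the respective kernel. By Minkowski's inequality, $\|R_jv\|_2\le C(1+|b|)^{1/2}2^{-j/2+i/(2d)}\|v\|_2=C(1+|b|)^{1/2}2^{l/(2d)}\|v\|_2$, and $\|P_j^*v\|_2$ obeys this bound with $a$. Finally $\|D_iP_j\|=\|P_j^*D_i\|$.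
\end{proof}

We recall complex interpolation for these spaces: if a linear map is bounded from $L_{s}(\mathbb R^d,S^n_{s})$ to $L_s(\mathcal X,S_s^n)$ with norm $N_0$ for $s=p_0$ and $N_1$ for $s=2$, then its norm for $\frac1s=\frac{1-\vartheta}{p_0}+\frac\vartheta2$ is at most $N_0^{1-\vartheta}N_1^\vartheta$. Given $p\ne2$, fix $p_0\in(1,\infty)$ with $p$ strictly between $p_0$ and $2$, and let $\vartheta\in(0,1)$ correspond to $s=p$; for $p=2$ let $\vartheta=1$. Put $\delta=\delta_p=\vartheta/(2d)>0$.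

\begin{lemma}\label{lem:Lp}
Let $1<p<\infty$, $|\gamma_j|\le1$, $J<\infty$, $l\in\mathbb Z$. Then
\begin{itemize}
\item[(a)] $\|(\gamma_jP_jf)_{|j|\le J}\|_{\mathrm{Rad}_p}\le C(1+|a|)^d\|f\|_p$;
\item[(b)] $\|\sum_{|j|\le J}\gamma_jD_{dj+l}P_jf\|_p\le C(1+|a|)^d2^{-\delta|l|}\|f\|_p$;
\item[(c)] $\|(R_jg)_{|j|\le J}\|_{\mathrm{Rad}_p}\le C(1+|b|)^d\|g\|_p$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For fixed signs apply (U5) to $\zeta=\sum_j\varepsilon_j\gamma_j\psi^a(2^{-j}\cdot)$. At each $\xi$ at most five terms are nonzero, and for each of them $|\xi|^{|\alpha|}|\partial^\alpha[\psi^a(2^{-j}\xi)]|\le4^{|\alpha|}\|\partial^\alpha\psi^a\|_\infty\le C(1+|a|)^d$ when $|\alpha|\le d$.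

(b) The terms are martingale differences of distinct generations. By (U1), (U3) and (a), the left side is at most $C\|(\gamma_jP_jf)\|_{\mathrm{Rad}_p}\le C(1+|a|)^d\|f\|_p$, for every exponent in $(1,\infty)$. For $p=2$, orthogonality, the identity $P_j=P_j\operatorname{Op}(\chi_{\mathcal A_j})$ and Lemma~\ref{lem:L2} bound the square of the left side by
\[
C(1+|a|)2^{-|l|/d}\sum_j\|\operatorname{Op}(\chi_{\mathcal A_j})f\|_2^2\le5C(1+|a|)2^{-|l|/d}\|f\|_2^2 .
\]
Interpolate between the first bound for $p_0$ and the second.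

(c) Neither $(Q_jg)$ nor $(E_{dj}g)$ has cancellation, so we expand $g$ into differences. First we show
\begin{equation}\label{eq:QRad}
\|(Q_jA_j)\|_{\mathrm{Rad}_p}\le C(1+|b|)^d\|(A_j)\|_{\mathrm{Rad}_p},
\end{equation}
by writing $Q_j$ as an average of sharp cutoffs. For $t\in\mathbb R^d$ let $\Gamma_t$ be the multiplier with symbol $\prod_{s=1}^d\chi_{(-\infty,t_s]}(\xi_s)$. The fundamental theorem of calculus in each variable gives
\[
\phi^b(2^{-j}\xi)=(-1)^d\int_{\mathbb R^d}\partial_1\cdots\partial_d\phi^b(t)\prod_{s=1}^d\chi_{(-\infty,2^jt_s]}(\xi_s)\,dt,\qquad\int|\partial_1\cdots\partial_d\phi^b|\le C(1+|b|)^d .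
\]
For real numbers $t_j$, the multiplier with symbol $\chi_{(-\infty,t_j]}(\xi_s)$ is $\gamma_j\mathcal H\overline{\gamma_j}$, where now $\gamma_j(x)=e^{2\pi it_jx_s}$ and $\mathcal H$ has symbol $\chi_{(-\infty,0]}(\xi_s)$. By (U2), (U4) and (U2) again, $\|(\gamma_j\mathcal H\overline{\gamma_j}A_j)\|_{\mathrm{Rad}_p}\le2\|\mathcal H\sum_j\varepsilon_j\overline{\gamma_j}A_j\|_{L_p(\Omega\times\mathbb R^d)}\le C\|(A_j)\|_{\mathrm{Rad}_p}$. Composing over $s=1,\dots,d$ gives $\|(\Gamma_{2^jt}A_j)\|_{\mathrm{Rad}_p}\le C\|(A_j)\|_{\mathrm{Rad}_p}$ uniformly in $t$. For $A_j\in L_2\cap L_p$, pair $\sum_j\varepsilon_jQ_jA_j$ with a function in $L_2\cap L_{p'}$ on $\Omega\times\mathbb R^d$ and insert the integral formula by Plancherel's and Fubini's theorems; this gives \eqref{eq:QRad}, and density extends it to $L_p$.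

By \eqref{eq:QRad}, (U3) and (U1), $\|(R_jD_{dj+l}g)_j\|_{\mathrm{Rad}_p}\le C(1+|b|)^d\|g\|_p$ for every exponent in $(1,\infty)$. For $p=2$, since $D_{dj+l}$ is idempotent, Lemma~\ref{lem:L2} bounds the square of the left side by $C(1+|b|)2^{-|l|/d}\sum_j\|D_{dj+l}g\|_2^2\le C(1+|b|)2^{-|l|/d}\|g\|_2^2$. Interpolating the map $g\mapsto\sum_j\varepsilon_jR_jD_{dj+l}g$, with $\mathcal X=\Omega\times\mathbb R^d$, gives the bound $C(1+|b|)^d2^{-\delta|l|}\|g\|_p$. Each $R_j$ is bounded on $L_p$, so $R_jg=\sum_lR_jD_{dj+l}g$ in $L_p$ by \eqref{eq:expansion}. Sum over $l$ with the triangle inequality.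
\end{proof}

\section{End of the proofs}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Write $\mathcal N=\|f\|_{p_1}\|g\|_{p_2}$, $\delta=\delta_{p_1}$, and split $Q_j=R_j+E_{dj}$. By (H) and Lemma~\ref{lem:Lp}(a),(c),
\[
\Big\|\sum_{|j|\le J}\gamma_jP_jf\,R_jg\Big\|_1\le C(1+|a|)^d(1+|b|)^d\mathcal N .
\]
In the remaining sum $\Xi=\sum_{|j|\le J}\gamma_jP_jf\,E_{dj}g$ the first factors are not martingale differences, so we expand each $P_jf$ by \eqref{eq:expansion} and group the pieces by their offset $l$ from generation $dj$. Let $F_l=\sum_{|j|\le J}\gamma_jD_{dj+l}P_jf$. Then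
\begin{equation}\label{eq:Fl}
\|F_l\|_{p_1}\le C(1+|a|)^d2^{-\delta|l|}\|f\|_{p_1}
\end{equation}
by Lemma~\ref{lem:Lp}(b), $D_iF_l=\gamma_jD_iP_jf$ if $i=dj+l$ with $|j|\le J$, and $D_iF_l=0$ for all other $i$, in particular for $|i|>I_l=dJ+|l|$. Since $P_jf=\lim_{L}\sum_{|l|\le L}D_{dj+l}P_jf$ in $L_{p_1}$ and $dj=i-l$, H\"older's inequality gives, with convergence in $L_1$,
\[
\Xi=\lim_{L\to\infty}\sum_{|l|\le L}\sum_iD_iF_l\,E_{i-l}g=\lim_{L\to\infty}\sum_{|l|\le L}\big[\Pi_{I_l}(F_l,g)+\Xi_l\big],\qquad\Xi_l=\sum_iD_iF_l\,(E_{i-l}-E_{i-1})g .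
\]
The error $\Xi_l$ comes from moving the conditional expectation to generation $i-1$, and it involves differences only:
\[
E_{i-l}-E_{i-1}=\sum_{k=0}^{-l}D_{i+k}\ \ (l\le0),\qquad0\ \ (l=1),\qquad-\sum_{k=1}^{l-1}D_{i-k}\ \ (l\ge2).
\]
So $\Xi_l$ is a sum of at most $1+|l|$ expressions of the form \eqref{eq:diag}, and $\|\Xi_l\|_1\le C(1+|l|)2^{-\delta|l|}(1+|a|)^d\mathcal N$ by \eqref{eq:Fl}. Thus $\sum_l\Xi_l$ converges absolutely in $L_1$ with norm at most $C(1+|a|)^d\mathcal N$. Consequently the partial sums of $\sum_l\Pi_{I_l}(F_l,g)$ converge in $L_1$, and a subsequence converges almost everywhere. By Proposition~\ref{prop:A} and \eqref{eq:Fl}, $\|\Pi_{I_l}(F_l,g)\|_{1,\infty}\le C(1+|a|)^d2^{-\delta|l|}\mathcal N$. The decay leaves room for the loss in the triangle inequality: Lemma~\ref{lem:weak}(c) with $\theta_l=c\,2^{-\delta|l|/2}$ gives $\|\sum_l\Pi_{I_l}(F_l,g)\|_{1,\infty}\le C(1+|a|)^d\mathcal N$. Adding the three contributions with Lemma~\ref{lem:weak}(c),(d) completes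 the proof of the proposition, and with it the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:sharp}]
For $p=1$, $q=\infty$ this is Theorem~\ref{thm:main}. For $p>1$ and $q\ge p$ we have $\|F\|_{p,q}\le\|F\|_p$ by Lemma~\ref{lem:weak}(d), so it suffices to bound $T_m$ into $L_p$. This is the range of (K2), and the bound also follows from the argument above. In the proof of Proposition~\ref{prop:B}, the sum with $R_j$ and the errors $\Xi_l$ were estimated by (H) and \eqref{eq:diag}, which hold with $s=p$, $s_1=p_1$, $s_2=p_2$; Lemma~\ref{lem:Lp} holds for $p_1$ and $p_2$ separately; and the limit defining $\Xi$ exists in $L_p$ by H\"older's inequality. Lemma~\ref{lem:dual} replaces Proposition~\ref{prop:A} and gives $\|\Pi_{I_l}(F_l,g)\|_p\le C(1+|a|)^d2^{-\delta|l|}\mathcal N$, which is summed by the triangle inequality in $L_p$. Hence Proposition~\ref{prop:B} holds with $\|\cdot\|_p$ on the left. The series \eqref{eq:series} is then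 summed by the triangle inequality, \eqref{eq:coef} and Lemma~\ref{lem:weak}(b), and Lemma~\ref{lem:matrices} passes to $S_{p_1}$- and $S_{p_2}$-valued functions. Together with Section~\ref{sec:lower}, this proves Theorem~\ref{thm:sharp}.
\end{proof}

\begin{remark}
For $p_1=p_2=2$ the proof of Theorem~\ref{thm:main} uses neither the Pisier--Xu inequalities, nor interpolation, nor \eqref{eq:predictable}: it consists of orthogonality, Lemma~\ref{lem:L2}, and one application of Lemma~\ref{lem:stop}.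
\end{remark}

\begin{thebibliography}{9}

\bibitem{CKV}
Martijn Caspers, Amudhan Krishnaswamy-Usha, Gerrit Vos,
\emph{Multilinear transference of Fourier and Schur multipliers acting on non-commutative $L_p$-spaces},
arXiv:2206.00549 (2022).

\bibitem{HNVW}
Hyt\"onen, van Neerven, Veraar, Weis,
\emph{Analysis in Banach Spaces I}.

\bibitem{PX}
Pisier, Xu,
Comm. Math. Phys. 189 (1997).

\end{thebibliography}
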